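
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Compact locally homogeneous manifolds with parallel Weyl tensor in even dimensions}


\begin{abstract}
A pseudo-Riemannian manifold of dimension $n\ge4$ is essentially conformally symmetric (ECS) if its Weyl tensor is parallel and nonzero and its curvature tensor is not parallel. We construct compact, locally homogeneous ECS manifolds in every dimension $n\ge5$, and so in every even dimension $n\ge6$. They are quotients of solvable Lie groups $\mathbb R\ltimes\mathbb R^{n-1}$, with left-invariant metrics, by lattices. The construction reduces the problem to finding a Lagrangian space of solutions of a linear differential equation on which a scaling acts with rational weights that, together with the weight $-1$, are symmetric about zero. We also show that this method does not reach dimension four, even if the lattice is replaced by a more general group of isometries of the same models whose scaling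 factors form a discrete set. Dimension four in general remains open.
\end{abstract}

\section{Introduction}

Let $(M,g)$ be a pseudo-Riemannian manifold of dimension $n\ge 4$. Its curvature tensor $R$ is the sum of the totally trace-free Weyl tensor $W$ and a part built from $g$ and the Ricci tensor. If $\nabla W=0$, the manifold is called \emph{conformally symmetric}. This happens for trivial reasons when $W=0$ (conformally flat manifolds) and when $\nabla R=0$ (locally symmetric manifolds). A conformally symmetric manifold of neither type, that is, with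
\[
 \nabla W=0,\qquad W\ne0,\qquad \nabla R\neq0,
\]
is called \emph{essentially conformally symmetric}, or ECS. In an ECS manifold the Weyl part of the curvature is nonzero and parallel, while the Ricci part is not parallel.

A manifold is \emph{locally homogeneous} if any two of its points $x,y$ are related by an isometry of a neighborhood of $x$ onto a neighborhood of $y$ that sends $x$ to $y$. It is known that compact locally homogeneous ECS manifolds exist in every odd dimension $n\ge5$. Whether they exist in any even dimension $n\ge4$ is a question from Derdzinski and Terek \cite{DT}. We answer it affirmatively.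

\begin{theorem}\label{thm:six}
There is a compact locally homogeneous ECS manifold of dimension $6$.
\end{theorem}

\begin{theorem}\label{thm:all}
For every $n\ge5$, in particular for every even $n\ge6$, there is a compact locally homogeneous ECS manifold of dimension $n$. It can be chosen as $\Gamma\backslash G$, where $G=\mathbb R\ltimes\mathbb R^{n-1}$ is a solvable Lie group with a left-invariant metric and $\Gamma$ is a lattice in $G$. Topologically it is a $T^{n-1}$-bundle over $S^1$.
\end{theorem}

Dimension $4$ is not settled here. Proposition~\ref{prop:four} shows that our method cannot reach it.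

\medskip
\noindent\textbf{The idea.} Consider metrics $g=dt\,dr+h_t(dp,dp)$ on $(0,\infty)\times\mathbb R\times\mathbb R^{n-2}$, where $h_t$ is an inner product on $\mathbb R^{n-2}$ depending only on $t$. Translations in $(r,p)$ are isometries. The curvature is an endomorphism $F_t$ of $\mathbb R^{n-2}$: its trace-free part is the Weyl tensor, and the rest is a scalar $\varphi(t)$, which is the Ricci part. To move $t$ by isometries as well we ask for a scaling symmetry
\[
 (t,r,p_1,\dots,p_{n-2})\longmapsto(\tau t,\ \tau^{-1}r,\ \tau^{e_1}p_1,\dots,\tau^{e_{n-2}}p_{n-2}),\qquad \tau>0,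
\]
which forces $\varphi(t)$ to be a multiple of $t^{-2}$. The translations and the scalings form a group acting simply transitively. A compact quotient arises as soon as, for one $\tau\ne1$, the scaling preserves a lattice in the space $\mathbb R^{n-1}$ of the variables $(r,p)$.

A linear map preserving a lattice has determinant $\pm1$, so the weights $-1,e_1,\dots,e_{n-2}$ must add up to zero. A convenient sufficient condition is that they be rational and that their multiset be symmetric under $e\mapsto-e$: then one hyperbolic matrix in $SL(2,\mathbb Z)$, raised to various powers, produces the lattice. Since $n-1$ is odd when $n$ is even, a symmetric choice in an even dimension must contain the weight $0$. The weight $-1$ of $r$ is forced, and the part of $\mathbb R^{n-2}$ that carries the Weyl tensor restricts the others. In dimension $6$ the weights $-2,-1,0,1,2$ turn out to be possible, and in every dimension $n\ge5$ except $8$ an arithmetic progression works. Dimension $8$ needs a variant.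

Section~\ref{sec:curv} computes the curvature, and Section~\ref{sec:six} works out dimension $6$ by hand. Section~\ref{sec:method} explains where that example comes from and turns it into a general criterion. Section~\ref{sec:all} applies the criterion in all dimensions $n\ge5$, and Section~\ref{sec:four} concerns dimension $4$.

\medskip
\noindent\textbf{Conventions.} A product of $1$-forms is symmetrized, $\alpha\beta=\frac12(\alpha\otimes\beta+\beta\otimes\alpha)$; thus in $g=dt\,dr+\cdots$ we have $g(\partial_t,\partial_r)=\frac12$. The curvature is $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, and $R(X,Y,Z,Z')=g(R(X,Y)Z,Z')$. For symmetric $2$-tensors $h,k$ the Kulkarni--Nomizu product is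
\begin{multline*}
 (h\star k)(X,Y,Z,Z')=h(X,Z)k(Y,Z')+h(Y,Z')k(X,Z)\\-h(X,Z')k(Y,Z)-h(Y,Z)k(X,Z').
\end{multline*}
``Inner product'' means a nondegenerate symmetric bilinear form of any signature. A dot is a derivative in $t$.

\section{The curvature of $dt\,dr+h_t$}\label{sec:curv}

Let $\mathcal L$ be a real vector space of dimension $n-2\ge2$, let $h_t$, $t>0$, be a smooth family of inner products on $\mathcal L$, and let
\[
 M=(0,\infty)\times\mathbb R\times\mathcal L\ni(t,r,p),\qquad g=dt\,dr+h_t(dp,dp).
\]
Define endomorphisms $S=S_t$ and $F=F_t$ of $\mathcal L$ by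
\begin{equation}\label{eq:SF}
 h_t(Sx,y)=\tfrac12\dot h_t(x,y),\qquad F=\dot S+S^2 .
\end{equation}
The map $S$ is $h_t$-self-adjoint. So is $F$, because differentiating $\dot h(x,y)=2h(Sx,y)$ gives
\begin{equation}\label{eq:hdd}
 \ddot h(x,y)=4h(S^2x,y)+2h(\dot Sx,y),
\end{equation}
so that $h(\dot Sx,y)$ is symmetric in $x,y$. For a self-adjoint family $B=B_t$ write $h^B$ for the tensor $h_t(B\,dp,dp)$ on $M$.

\begin{lemma}\label{lem:curv}
We have $R=dt^2\star h^F$. Suppose that $F=\varphi\,\mathrm{Id}+A$ with a scalar function $\varphi(t)$ and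
\begin{equation}\label{eq:Apar}
 \operatorname{tr}A_t=0,\qquad \dot A=AS-SA .
\end{equation}
Then $W=dt^2\star h^A$ and $\nabla W=0$, while $\nabla R=\dot\varphi\,dt\otimes(dt^2\star h^{\mathrm{Id}})$. In particular, if $A\not\equiv0$ and $\dot\varphi\not\equiv0$, then $(M,g)$ is ECS.
\end{lemma}

\begin{proof}
\emph{Connection.} For $x,y\in\mathcal L$, regarded as constant vector fields on $M$,
\begin{equation}\label{eq:conn}
 \nabla_{\partial_t}\partial_t=0,\qquad \nabla_{\partial_t}x=\nabla_x\partial_t=Sx,\qquad \nabla_xy=-\dot h(x,y)\,\partial_r,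
\end{equation}
and all covariant derivatives of the fields $\partial_t,\partial_r,x$ in which $\partial_r$ occurs, either as the direction or as the differentiated field, are zero. To see this, define a connection by these formulas. It is torsion-free, since the fields commute and the formulas are symmetric. It is metric: $\partial_th(x,y)=\dot h(x,y)=h(Sx,y)+h(x,Sy)$; next, $g(\nabla_x\partial_t,y)+g(\partial_t,\nabla_xy)=h(Sx,y)-\frac12\dot h(x,y)=0$, as it should be because $g(\partial_t,y)=0$; in all other cases both sides of the product rule vanish. No right-hand side in \eqref{eq:conn} has a $\partial_t$-component, so $\nabla dt=0$.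

\emph{Curvature.} By \eqref{eq:conn},
\[
 R(\partial_t,x)\partial_t=\nabla_{\partial_t}(Sx)=(\dot S+S^2)x=Fx ,
\]
and, using \eqref{eq:hdd} and $\dot h(x,Sy)=2h(S^2x,y)$,
\[
 R(\partial_t,x)y=\nabla_{\partial_t}\big(-\dot h(x,y)\partial_r\big)-\nabla_x(Sy)=\big(-\ddot h(x,y)+\dot h(x,Sy)\big)\partial_r=-2h(Fx,y)\,\partial_r .
\]
Also $R(x,y)z=0$, since $\dot h$ depends only on $t$, and $R(x,y)\partial_t=\nabla_x(Sy)-\nabla_y(Sx)=(-2h(Sx,Sy)+2h(Sy,Sx))\partial_r=0$. Finally $R(\cdot,\cdot)\partial_r=0$, hence $R(\partial_r,\cdot)=0$ by the symmetries of $R$. So, up to the symmetries of curvature tensors, the only nonzero components are $R(\partial_t,x,\partial_t,y)=h(Fx,y)$, and these are the components of $dt^2\star h^F$.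

\emph{A cancellation.} For every $1$-form $\theta$,
\begin{equation}\label{eq:star}
 dt^2\star(dt\otimes\theta+\theta\otimes dt)=0 .
\end{equation}
Indeed, with $\alpha=dt$ and arguments $X,Y,Z,Z'$ the eight terms cancel in pairs: the terms containing $\theta(Z')$ are $\alpha(X)\alpha(Z)\alpha(Y)\theta(Z')-\alpha(Y)\alpha(Z)\alpha(X)\theta(Z')=0$; the factor $\theta(Y)$ is multiplied by $\alpha(X)\alpha(Z)\alpha(Z')-\alpha(X)\alpha(Z')\alpha(Z)=0$; the factor $\theta(Z)$ by $\alpha(Y)\alpha(Z')\alpha(X)-\alpha(X)\alpha(Z')\alpha(Y)=0$; and $\theta(X)$ by $\alpha(Y)\alpha(Z')\alpha(Z)-\alpha(Y)\alpha(Z)\alpha(Z')=0$. Taking $\theta=\frac12dr$ in \eqref{eq:star} gives $dt^2\star g=dt^2\star h^{\mathrm{Id}}$.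

\emph{The Weyl tensor.} If $F=\varphi\,\mathrm{Id}+A$, then $R=\varphi\,dt^2\star g+dt^2\star h^A$. The inverse metric has $g^{tt}=0$, and $g^{-1}(dt,\cdot)$ is nonzero only on $dr$, while $h^A(\partial_r,\cdot)=0$. Hence contracting $dt^2\star h^A$ in the second and fourth arguments leaves only $(\operatorname{tr}A)\,dt^2=0$; by the symmetries of curvature tensors, all contractions vanish. Now a curvature tensor has at most one decomposition $T+g\star P$ with $T$ totally trace-free and $P$ symmetric: the same contraction turns $g\star P$ into $(n-2)P+(\operatorname{tr}P)g$, and if this is zero, its trace $(2n-2)\operatorname{tr}P$ is zero, so $P=0$. The Weyl tensor is by definition the trace-free summand of $R$. So $W=dt^2\star h^A$.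

\emph{Derivatives.} By \eqref{eq:conn} and $\partial_th(Ax,y)=2h(SAx,y)+h(\dot Ax,y)$,
\[
 (\nabla_{\partial_t}h^A)(x,y)=\partial_th(Ax,y)-h(ASx,y)-h(Ax,Sy)=h\big((\dot A+SA-AS)x,y\big)=0 ,
\]
and all components of $\nabla_{\partial_t}h^A$ involving $\partial_t$ or $\partial_r$ are zero. For $z\in\mathcal L$ the only nonzero components of $\nabla_zh^A$ are $(\nabla_zh^A)(\partial_t,x)=-h(ASz,x)$ and its transposes, so $\nabla_zh^A=dt\otimes\theta+\theta\otimes dt$ with $\theta=-h(ASz,dp)$. Also $\nabla_{\partial_r}h^A=0$. Since $\nabla dt=0$, \eqref{eq:star} gives $\nabla W=0$. Then $\nabla R=\nabla(\varphi\,dt^2\star g)=\dot\varphi\,dt\otimes(dt^2\star g)$, which is the stated formula. Finally, $W(\partial_t,x,\partial_t,y)=h(Ax,y)$ and $(\nabla_{\partial_t}R)(\partial_t,x,\partial_t,y)=\dot\varphi\,h(x,y)$ give the last claim.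
\end{proof}

\section{Dimension six by hand}\label{sec:six}

On $M=(0,\infty)\times\mathbb R^5$ with coordinates $(t,r,p_1,p_2,p_3,p_4)$ and with signs $\varepsilon,\varepsilon'\in\{1,-1\}$ consider
\begin{equation}\label{eq:g6}
 g=dt\,dr+2t^{-2}dp_1dp_2-dp_2^2+\varepsilon\, t^{-2}dp_3^2+\varepsilon'\, t^4dp_4^2 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
\emph{The metric is ECS.} On the plane of $p_1,p_2$ we compute from \eqref{eq:SF}
\[
 h=\begin{pmatrix}0&t^{-2}\\t^{-2}&-1\end{pmatrix},\qquad h^{-1}=\begin{pmatrix}t^{4}&t^{2}\\t^{2}&0\end{pmatrix},\qquad S=\tfrac12h^{-1}\dot h=\begin{pmatrix}-t^{-1}&-t\\0&-t^{-1}\end{pmatrix},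
\]
\[
 F=\dot S+S^2=\begin{pmatrix}t^{-2}&-1\\0&t^{-2}\end{pmatrix}+\begin{pmatrix}t^{-2}&2\\0&t^{-2}\end{pmatrix}=\begin{pmatrix}2t^{-2}&1\\0&2t^{-2}\end{pmatrix}.
\]
On the $p_3$-axis $S=-t^{-1}$ and $F=t^{-2}+t^{-2}=2t^{-2}$. On the $p_4$-axis $S=2t^{-1}$ and $F=-2t^{-2}+4t^{-2}=2t^{-2}$. Thus $F=2t^{-2}\,\mathrm{Id}+A$, where $A$ sends $\partial_{p_2}$ to $\partial_{p_1}$ and kills the other coordinate fields. We have $\operatorname{tr}A=0$ and $\dot A=0$. Moreover $S$ commutes with $A$, since $S=-t^{-1}\mathrm{Id}-tA$ on the plane of $p_1,p_2$ and $A=0$ on the two remaining axes. Lemma~\ref{lem:curv} applies with $\varphi=2t^{-2}$.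

\emph{It is homogeneous.} Translations in $(r,p)$ are isometries, and so is
\[
 \Psi_\tau(t,r,p_1,p_2,p_3,p_4)=(\tau t,\ \tau^{-1}r,\ \tau^{2}p_1,\ p_2,\ \tau p_3,\ \tau^{-2}p_4),\qquad\tau>0,
\]
since each of the five terms of \eqref{eq:g6} is separately invariant. Translations and the maps $\Psi_\tau$ generate a group that is transitive on $M$.

\emph{It has a compact quotient.} On the space $\mathbb R^5$ of the variables $(r,p)$, $\Psi_\tau$ acts linearly with eigenvalues $\tau^{-2},\tau^{-1},1,\tau,\tau^2$. The matrix
\begin{equation}\label{eq:B}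
 B=\begin{pmatrix}2&1\\1&1\end{pmatrix}\in SL(2,\mathbb Z)\qquad\text{has eigenvalues } q=\tfrac{3+\sqrt5}2>1\text{ and }q^{-1}.
\end{equation}
Hence for $\tau=q$ this linear action is conjugate over $\mathbb R$ to $1\oplus B\oplus B^2\in SL(5,\mathbb Z)$: the block $B$ accounts for the plane of $(r,p_3)$ and $B^2$ for that of $(p_1,p_4)$. So $\Psi_q$ preserves a lattice $\Sigma\subset\mathbb R^5$. The group generated by $\Psi_q$ and the translations from $\Sigma$ acts freely and properly discontinuously: dividing first by $\Sigma$ we get $(0,\infty)\times T^5$, on which $\Psi_q$ acts by $t\mapsto qt$ combined with an automorphism of the torus. The quotient is the mapping torus of that automorphism, so it is compact. The projection from $M$ onto it is a local isometry, so it is ECS and locally homogeneous because $M$ is ECS and homogeneous.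
\end{proof}

The weight $-1$ of $r$ is canceled by the weight $1$ of $p_3$. The Weyl tensor lives on the plane of $p_1,p_2$, with weights $2$ and $0$, and the weight $2$ is canceled by $p_4$. The coordinates $p_3$ and $p_4$ contribute $\pm f(t)^2dp^2$ with $f=t^{-1}$ and $f=t^2$, two solutions of the \emph{same} equation $\ddot f=2t^{-2}f$. Thus $p_3$ and $p_4$ see the same curvature but scale in opposite directions. The next section makes this systematic.

\section{Lagrangian spaces of solutions}\label{sec:method}

How can one prescribe $F$ in \eqref{eq:SF}? The equation $F=\dot S+S^2$ is a matrix Riccati equation, and the usual way to linearize it is to write $S=E^{-1}\dot E$; then $F=E^{-1}\ddot E$. So we fix an inner product space $V$, look for isomorphisms $E_t:\mathcal L\to V$ with $\ddot E=K(t)E$ for a prescribed $K$, and let $h_t$ be the pullback of the inner product under $E_t$. In other words, $\mathcal L$ is a space of solutions $u$ of $\ddot u=K(t)u$, and $E_t$ is the evaluation $u\mapsto u(t)$. For this $h_t$, the map $E^{-1}\dot E$ agrees with the $S$ of \eqref{eq:SF}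 only if it is self-adjoint, and this will turn out to mean that $\mathcal L$ is Lagrangian. For the metric to scale, the scalar part of $K$ should be a multiple of $t^{-2}$, and the trace-free part, which we take constant, should scale as well. This leads to the following data.

\medskip
\noindent\textbf{Data.} Let $(V,\langle\,,\rangle)$ be an inner product space of dimension $m=n-2\ge2$, $A\ne0$ a self-adjoint endomorphism of $V$, $c\in\mathbb R\smallsetminus\{0\}$, and $C_\tau\in O(V)$, $\tau>0$, a continuous one-parameter group, $C_{\tau\tau'}=C_\tau C_{\tau'}$, with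
\begin{equation}\label{eq:CA}
 C_\tau AC_\tau^{-1}=\tau^2A .
\end{equation}
Taking traces of powers in \eqref{eq:CA} gives $\operatorname{tr}A^k=\tau^{2k}\operatorname{tr}A^k$ for all $k\ge1$, so $A$ is nilpotent; in particular $\operatorname{tr}A=0$.

Let $\mathcal E$ be the $2m$-dimensional space of solutions $u:(0,\infty)\to V$ of
\begin{equation}\label{eq:ode}
 \ddot u=K(t)u,\qquad K(t)=ct^{-2}\,\mathrm{Id}+A .
\end{equation}
It carries the form
\[
 \Omega(u,u')=\langle\dot u,u'\rangle-\langle u,\dot u'\rangle,
\]
which is constant in $t$ because $K(t)$ is self-adjoint. It is symplectic, as one sees by identifying $u$ with its initial data $(u(1),\dot u(1))$. For $\tau>0$ put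
\[
 (\sigma_\tau u)(t)=C_\tau u(t/\tau).
\]
By \eqref{eq:CA},
\[
 \frac{d^2}{dt^2}(\sigma_\tau u)(t)=\tau^{-2}C_\tau\big(c\tau^2t^{-2}+A\big)u(t/\tau)=(ct^{-2}+A)(\sigma_\tau u)(t),
\]
so $\sigma_\tau$ preserves $\mathcal E$. Directly from the definitions,
\begin{equation}\label{eq:Oscale}
 \sigma_{\tau\tau'}=\sigma_\tau\sigma_{\tau'},\qquad \Omega(\sigma_\tau u,\sigma_\tau u')=\tau^{-1}\Omega(u,u').
\end{equation}

\begin{proposition}\label{prop:rosen}
Let $\mathcal L\subset\mathcal E$ be an $m$-dimensional subspace such that $\Omega=0$ on $\mathcal L$ and, for each $t>0$, the evaluation $E_t:\mathcal L\to V$, $E_tu=u(t)$, is an isomorphism. Put $h_t(u,u')=\langle u(t),u'(t)\rangle$. Then $g=dt\,dr+h_t(du,du)$ is an ECS metric on $(0,\infty)\times\mathbb R\times\mathcal L$.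
\end{proposition}

\begin{proof}
For $u,u'\in\mathcal L$ isotropy gives $\dot h_t(u,u')=\langle\dot u,u'\rangle+\langle u,\dot u'\rangle=2\langle\dot E_tu,E_tu'\rangle$. By \eqref{eq:SF} this means $E_tS=\dot E_t$. (This is where isotropy is used: $E_t^{-1}\dot E_t$ is $h_t$-self-adjoint exactly when $\Omega|_{\mathcal L}=0$.) Differentiating, $E_t(S^2+\dot S)=\ddot E_t=K(t)E_t$, so
\[
 F=E_t^{-1}K(t)E_t=ct^{-2}\,\mathrm{Id}+A_t,\qquad A_t=E_t^{-1}AE_t .
\]
Here $A_t\ne0$, $\operatorname{tr}A_t=\operatorname{tr}A=0$, and $\dot A_t=-E_t^{-1}\dot E_tA_t+A_tE_t^{-1}\dot E_t=A_tS-SA_t$. With $\varphi=ct^{-2}$ we have $\dot\varphi\ne0$, as $c\ne0$. Lemma~\ref{lem:curv} applies.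
\end{proof}

If $\mathcal L$ is also invariant under all $\sigma_\tau$, we gain the scaling symmetry and can ask for a lattice. We say that $u\in\mathcal E$ has \emph{weight} $e$ if $\sigma_\tau u=\tau^eu$ for all $\tau>0$.

\begin{proposition}\label{prop:crit}
Let $\mathcal L\subset\mathcal E$ have a basis $u_1,\dots,u_m$ of solutions with weights $e_1,\dots,e_m$ such that
\begin{enumerate}
\item[(i)] $\Omega=0$ on $\mathcal L$;
\item[(ii)] $u_1(1),\dots,u_m(1)$ is a basis of $V$;
\item[(iii)] the $e_i$ are rational, and the multiset $\{-1,e_1,\dots,e_m\}$ is invariant under $e\mapsto-e$.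
\end{enumerate}
Then there is a compact locally homogeneous ECS manifold of dimension $n=m+2$ with the properties stated in Theorem~\ref{thm:all}.
\end{proposition}

\begin{proof}
Since $(\sigma_\tau u)(\tau)=C_\tau u(1)$, we have $E_\tau\sigma_\tau=C_\tau E_1$ on $\mathcal L$. As $\sigma_\tau$ maps $\mathcal L$ onto itself, (ii) implies that $E_\tau$ is an isomorphism for each $\tau>0$. So Proposition~\ref{prop:rosen} gives an ECS metric $g$ on $M=(0,\infty)\times\mathbb R\times\mathcal L$. Translations in $\mathbb R\times\mathcal L$ are isometries of $g$. So is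
\[
 \Psi_\tau(t,r,u)=\big(\tau t,\Delta_\tau(r,u)\big),\qquad \Delta_\tau(r,u)=(\tau^{-1}r,\sigma_\tau u),
\]
because $dt\,dr$ is invariant and $h_{\tau t}(\sigma_\tau u,\sigma_\tau u')=\langle C_\tau u(t),C_\tau u'(t)\rangle=h_t(u,u')$. Together these isometries form a group $G\cong\mathbb R\ltimes(\mathbb R\times\mathcal L)$, with elements
\[
 (t,r,u)\mapsto(\tau t,\ \tau^{-1}r+r_0,\ \sigma_\tau u+u_0).
\]
This element sends $(1,0,0)$ to $(\tau,r_0,u_0)$, so $G$ acts simply transitively. The orbit map of $(1,0,0)$ identifies $M$ with $G$ and $g$ with a left-invariant metric.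

Choose an integer $d\ge1$ with $de_i\in\mathbb Z$ for all $i$, let $q$ and $B$ be as in \eqref{eq:B}, and put $\tau_0=q^d$. The map $\Delta_{\tau_0}$ is diagonalizable with eigenvalues $q^{-d},q^{de_1},\dots,q^{de_m}$. For an integer $k\ge1$ the matrix $B^k$ is diagonalizable with eigenvalues $q^k,q^{-k}$. By (iii), then, $\Delta_{\tau_0}$ is conjugate over $\mathbb R$ to a block matrix with blocks $1$ and $B^k$, $k\ge1$, which lies in $SL(n-1,\mathbb Z)$. Hence $\Delta_{\tau_0}$ maps some lattice $\Sigma\subset\mathbb R\times\mathcal L$ onto itself. Let $\Gamma\subset G$ be generated by $\Psi_{\tau_0}$ and the translations from $\Sigma$. Now $M/\Sigma=(0,\infty)\times T^{n-1}$, and on it $\Psi_{\tau_0}$ acts by $t\mapsto\tau_0t$, $\tau_0>1$, combined with a torus automorphism. So $\Gamma$ acts freely and properly discontinuously, $\Gamma\backslash M=\Gamma\backslash G$ is a compact mapping torus, and $\Gamma$ is a lattice in $G$. The quotient is ECS and locally homogeneous because $(M,g)$ is ECS and homogeneous.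
\end{proof}

Conditions (ii) and (iii) are read off from the list of solutions. The following lemma handles (i).

\begin{lemma}\label{lem:iso}
Let $u,u'\in\mathcal E$.
\begin{enumerate}
\item[(a)] If $u,u'$ have weights $e,e'$ with $e+e'\ne-1$, then $\Omega(u,u')=0$.
\item[(b)] If $u,u'$ take values in orthogonal subspaces of $V$, or if $u=f(t)z$ and $u'=f(t)z'$ with the same scalar function $f$ and constant $z,z'\in V$, then $\Omega(u,u')=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:Oscale}, $\tau^{e+e'}\Omega(u,u')=\tau^{-1}\Omega(u,u')$ for all $\tau>0$. (b) In the first case both terms of $\Omega$ vanish; in the second, $\Omega(u,u')=(\dot ff-f\dot f)\langle z,z'\rangle=0$.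
\end{proof}

Condition (i) is a real restriction. For instance, with $c=2$ the solutions $t^{-1}z$ and $t^2z$ on a nonnull line with $A=0$ and $C_\tau z=z$ have weights $1$ and $-2$. Their sum is $-1$, and $\Omega(t^{-1}z,t^2z)=-3\langle z,z\rangle\ne0$. This is why \eqref{eq:g6} needs two separate lines for $p_3$ and $p_4$.

\section{Every dimension $n\ge5$}\label{sec:all}

\noindent\textbf{Finding the weights.} Write $c=a(a+1)$ with $a>0$, so that the scalar equation $\ddot f=ct^{-2}f$ has the solutions $t^{-a}$ and $t^{a+1}$. The smallest piece carrying a nonzero $A$ is a plane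
\begin{equation}\label{eq:plane}
\begin{gathered}
 \operatorname{span}(w,w'),\qquad \langle w,w\rangle=\langle w',w'\rangle=0,\quad\langle w,w'\rangle=1,\\
 Aw'=w,\quad Aw=0,\qquad C_\tau w=\tau w,\quad C_\tau w'=\tau^{-1}w' .
\end{gathered}
\end{equation}
Here $A$ is self-adjoint, $\langle Av,v'\rangle=\langle w,v\rangle\langle w,v'\rangle$, and $C_\tau AC_\tau^{-1}w'=\tau C_\tau w=\tau^2w$, as required. A solution $xw+yw'$ satisfies $\ddot y=ct^{-2}y$ and $\ddot x=ct^{-2}x+y$. If we use $t^{-a}$ in both directions, we get, for generic $a$, two solutions with weights: $t^{-a}w$, of weight $a+1$, and one with $w'$-component $t^{-a}$, of weight $a-1$. On the rest of $V$ let $A=0$. There $C_\tau$ is constrained only by orthogonality. On a nondegenerate summand on which $C_\tau$ is diagonalizable over $\mathbb R$, its exponents are symmetric about $0$. So if we use the solutions $t^{-a}z$ for all $z$ in such a summand, their weights are symmetric about $a$; with $t^{a+1}z$ instead, they are symmetric about $-(a+1)$.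

One line with the solution $t^{a+1}z$, of weight $-(a+1)$, cancels the weight $a+1$. There remain $-1$ (from $r$) and $-1+a$ (from the plane), the first two terms of an arithmetic progression with difference $a$. We complete it to
\[
 -1,\ -1+a,\ -1+2a,\ \dots,\ -1+Na=1,\qquad\text{so}\quad a=\frac2N .
\]
The added terms $-1+ja$, $2\le j\le N$, have midpoint $-1+\frac{N+2}2a=a$, so they can be realized by solutions $t^{-a}z$. The dimension of $V$ is then $2+(N-1)+1$, that is, $n=N+4$.

\begin{proof}[Proof of Theorem~\ref{thm:all} for $n\ne8$]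
Let $N=n-4\ge1$, $a=2/N$, $c=a(a+1)$, and
\[
 V=\operatorname{span}(w,w')\oplus\operatorname{span}(z_2,\dots,z_N)\oplus\mathbb Rz,
\]
an orthogonal sum with $w,w'$ as in \eqref{eq:plane}, with
\[
 \langle z_j,z_k\rangle=\begin{cases}1&\text{if }j+k=N+2,\\0&\text{otherwise,}\end{cases}\qquad C_\tau z_j=\tau^{\,l_j}z_j,\quad l_j=-1+(j-1)a,
\]
with $\langle z,z\rangle=1$, $C_\tau z=z$, and with $Az_j=Az=0$. (The middle summand is absent if $N=1$.) If $j+k=N+2$, then $l_j+l_k=-2+Na=0$, so $C_\tau\in O(V)$. Thus all requirements on the data hold. Put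
\begin{center}
\renewcommand{\arraystretch}{1.2}
\begin{tabular}{l|l}
solution & weight\\\hline
$u_0=t^{-a}w$ & $1+a$\\
$u_1=t^{-a}w'+\beta t^{2-a}w,\quad \beta=\dfrac1{2-4a}$ & $-1+a$\\
$u_j=t^{-a}z_j\quad(2\le j\le N)$ & $a+l_j=-1+ja$\\
$u_{N+1}=t^{a+1}z$ & $-(1+a)$
\end{tabular}
\end{center}
The number $\beta$ is defined because $a\ne\frac12$, that is, $n\ne8$. Only $u_1$ needs a check. Its $w$-component satisfies $\ddot x=ct^{-2}x+t^{-a}$ because
\[
 \beta\big[(2-a)(1-a)-a(a+1)\big]=\beta(2-4a)=1 .
\]
The two terms of $u_1$ scale alike under $\sigma_\tau$: by $\tau^{-1}\tau^{a}$ and by $\tau\cdot\tau^{-(2-a)}$.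

(i) The weights of $u_0,u_1$ have sum $2a\ne-1$, so $\Omega(u_0,u_1)=0$ by Lemma~\ref{lem:iso}(a). For all other pairs Lemma~\ref{lem:iso}(b) applies. (ii) At $t=1$ the values $w$, $w'+\beta w$, $z_2,\dots,z_N$, $z$ form a basis of $V$. (iii) Together with the weight $-1$ of $r$ the weights are
\[
 -1-a,\ -1,\ -1+a,\ \dots,\ -1+Na=1,\ 1+a .
\]
They are rational and symmetric about $0$. Proposition~\ref{prop:crit} finishes the proof.
\end{proof}

In coordinates $p_i$ dual to the $u_i$ the metric is
\[
 g=dt\,dr+2t^{-2a}dp_0dp_1+2\beta t^{2-2a}dp_1^2+t^{-2a}\sum_{j=2}^{N}dp_j\,dp_{N+2-j}+t^{2a+2}dp_{N+1}^2 .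
\]
For $n=6$ we have $a=1$, $\beta=-\frac12$, and this is \eqref{eq:g6} with $\varepsilon=\varepsilon'=1$ and with $p_0,p_1,p_2,p_3$ in place of $p_1,p_2,p_3,p_4$. For $n=5$ we have $a=2$, and the weights are $-3,-1,1,3$.

\begin{remark}
In these examples take $\tau_0=q^N$. The eigenvalues of $\Delta_{\tau_0}$ are the distinct numbers $q^{N+2-2i}$, $0\le i\le N+2$. These are also the eigenvalues of the action of $B$ on real binary forms of degree $N+2=n-2$, which preserves the integral forms. So the compact quotient can be chosen as the mapping torus of the automorphism that $B$ induces on the $(n-1)$-torus of real binary forms of degree $n-2$ modulo integral ones.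
\end{remark}

\noindent\textbf{Dimension eight.} For $n=8$ we would have $a=\frac12$, and $t^{2-a}=t^{a+1}$ solves the homogeneous equation $\ddot x=ct^{-2}x$. So the equation for the $w$-component of $u_1$ is resonant. A particular solution is $\frac12t^{3/2}\log t$, and because of the logarithm no solution of \eqref{eq:ode} with $w'$-component $t^{-a}$ has a weight. We therefore return to $c=2$ and use the plane \eqref{eq:plane} differently, with both solutions having nonzero $w'$-component.

\begin{proof}[Proof of Theorem~\ref{thm:all} for $n=8$]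
Let $c=2$ and let $V$ be the orthogonal sum of the plane \eqref{eq:plane}, two lines $\mathbb Rz_1$, $\mathbb Rz_2$ with $\langle z_i,z_i\rangle=1$ and $C_\tau z_i=z_i$, and a plane $\operatorname{span}(z_3,z_4)$ with $z_3,z_4$ null, $\langle z_3,z_4\rangle=1$, $C_\tau z_3=\tau^2z_3$, $C_\tau z_4=\tau^{-2}z_4$; let $Az_i=0$ for all $i$. Let $\mathcal L$ be spanned by
\begin{center}
\renewcommand{\arraystretch}{1.2}
\begin{tabular}{l|cccccc}
solution & $t^{-1}w'-\frac12tw$ & $t^2w'+\frac1{10}t^4w$ & $t^{-1}z_1$ & $t^{-1}z_2$ & $t^{-1}z_3$ & $t^{-1}z_4$\\\hline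
weight & $0$ & $-3$ & $1$ & $1$ & $3$ & $-1$
\end{tabular}
\end{center}
For the $w$-components of the first two, $\ddot x=2t^{-2}x+y$ reads $0=-t^{-1}+t^{-1}$ and $\frac{12}{10}t^2=\frac2{10}t^2+t^2$. Their terms have equal weights: $-1+1=1-1=0$ and $-1-2=1-4=-3$.

(i) The first two weights have sum $-3\ne-1$, so Lemma~\ref{lem:iso}(a) applies; for the other pairs use Lemma~\ref{lem:iso}(b). (ii) At $t=1$ the coordinates of the first two solutions in the basis $(w,w')$ are $(-\frac12,1)$ and $(\frac1{10},1)$, with determinant $-\frac12-\frac1{10}=-\frac35\ne0$; the other values are the $z_i$. (iii) The multiset $\{-1,0,-3,1,1,3,-1\}$ is symmetric. Proposition~\ref{prop:crit} applies.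
\end{proof}

\section{Dimension four}\label{sec:four}

For $n=4$ the space $V$ is a plane, and by nilpotency $A$ has rank one. We show that the construction then fails even if we allow more general groups: non-abelian groups of Heisenberg type in place of translations, and arbitrary lattices in place of those coming from symmetric weights. We keep only the requirement that the factors by which the group scales $t$ form a discrete set. To formulate this we need a coordinate system in which \emph{all} solutions in $\mathcal E$ act, not only those in one subspace $\mathcal L$.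

\subsection{The full model}

Let $V$, $A$, $c$, $K(t)$, $\mathcal E$, $\Omega$ be as in Section~\ref{sec:method}, and consider
\[
 \hat M=(0,\infty)\times\mathbb R\times V\ni(t,s,v),\qquad \hat g=\kappa\,dt^2+dt\,ds+\langle dv,dv\rangle,\qquad\kappa=\langle K(t)v,v\rangle .
\]

\emph{The Heisenberg group.} For $(r,u)\in\mathbb R\times\mathcal E$ the map
\begin{equation}\label{eq:heis}
 (r,u)\cdot(t,s,v)=\big(t,\ s+r-\langle\dot u(t),2v+u(t)\rangle,\ v+u(t)\big)
\end{equation}
is an isometry. Indeed, it pulls back $ds$ to $ds-\langle\ddot u,2v+u\rangle dt-\langle\dot u,2\,dv+\dot u\,dt\rangle$ and $\langle dv,dv\rangle$ to $\langle dv,dv\rangle+2\langle\dot u,dv\rangle dt+\langle\dot u,\dot u\rangle dt^2$. So $dt\,ds+\langle dv,dv\rangle$ changes by $-\langle\ddot u,2v+u\rangle dt^2$, while $\kappa$ changes by $\langle K(v+u),v+u\rangle-\langle Kv,v\rangle=\langle Ku,2v+u\rangle=\langle\ddot u,2v+u\rangle$. Comparing $s$-components one finds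
\begin{equation}\label{eq:law}
 (r,u)(r',u')=\big(r+r'-\Omega(u,u'),\,u+u'\big):
\end{equation}
the composition adds $r+r'-\langle\dot u',2v+u'\rangle-\langle\dot u,2v+2u'+u\rangle$ to $s$, and this equals $r+r'-\langle\dot u,u'\rangle+\langle u,\dot u'\rangle-\langle\dot u+\dot u',2v+u+u'\rangle$. Let $H$ denote this Heisenberg group. Its Lie algebra is $\mathbb R\oplus\mathcal E$ with bracket $[(r,u),(r',u')]=(-2\Omega(u,u'),0)$, its center is $\mathbb R$, and its exponential map is the identity of $\mathbb R\times\mathcal E$. By \eqref{eq:heis}, $H$ is transitive on each slice $\{t\}\times\mathbb R\times V$.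

\emph{Scalings.} If $\lambda>0$ and $C\in O(V)$ satisfy $CAC^{-1}=\lambda^2A$, then
\[
 D_{\lambda,C}(t,s,v)=(\lambda t,\lambda^{-1}s,Cv)
\]
is an isometry, as $\lambda^2\kappa(\lambda t,Cv)=\lambda^2\big(c\lambda^{-2}t^{-2}\langle v,v\rangle+\langle C^{-1}ACv,v\rangle\big)=\kappa(t,v)$. Applying $D_{\lambda,C}^{-1}$, $(r,u)$ and $D_{\lambda,C}$ in turn gives
\begin{equation}\label{eq:conj}
 D_{\lambda,C}\,(r,u)\,D_{\lambda,C}^{-1}=(\lambda^{-1}r,\sigma u),\qquad(\sigma u)(t)=Cu(t/\lambda),\qquad \Omega(\sigma u,\sigma u')=\lambda^{-1}\Omega(u,u').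
\end{equation}
Since $D_{\lambda,C}$ with $C=C_\lambda$ exists for every $\lambda>0$, it follows that $\hat M$ is homogeneous.

\emph{Relation to Section~\ref{sec:method}.} Let $\mathcal L$ be as in Proposition~\ref{prop:rosen}. Then
\[
 \Phi(t,r,u)=(r,u)\cdot(t,0,0)=\big(t,\ r-\langle\dot u(t),u(t)\rangle,\ u(t)\big)
\]
is a diffeomorphism of $(0,\infty)\times\mathbb R\times\mathcal L$ onto $\hat M$, and $\Phi^*\hat g=dt\,dr+h_t(du,du)$. To see the latter, let $u=\sum p_iu_i$ for a basis $u_i$ of $\mathcal L$ and let $\delta=\sum u_i(t)\,dp_i$, so that $v=u(t)$ gives $dv=\dot u\,dt+\delta$. Since $\Omega=0$ on $\mathcal L$, the $dp$-part of $d\langle\dot u,u\rangle$ is $2\langle\dot u,\delta\rangle$, and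
\[
 ds=dr-\big(\langle\ddot u,u\rangle+\langle\dot u,\dot u\rangle\big)dt-2\langle\dot u,\delta\rangle .
\]
Substituting this and $\kappa=\langle\ddot u,u\rangle$ into $\hat g$, everything cancels except $dt\,dr+\langle\delta,\delta\rangle$, as claimed. By \eqref{eq:law}, $\Phi$ carries the translations in $\mathbb R\times\mathcal L$ to the subgroup $\mathbb R\times\mathcal L$ of $H$. If $\mathcal L$ is as in Proposition~\ref{prop:crit}, then by \eqref{eq:conj} $\Phi$ carries $\Psi_\tau$ to $D_{\tau,C_\tau}$. So the quotients in Proposition~\ref{prop:crit} are quotients of $\hat M$ by subgroups of the group generated by $H$ and the maps $D_{\lambda,C}$, and for them the factors $\lambda$ form a cyclic group.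

The manifold $\hat M$ is always ECS, whether or not a subspace $\mathcal L$ as in Proposition~\ref{prop:rosen} exists. Indeed, for $t_0>0$ the $m$-dimensional space $\{u\in\mathcal E:\dot u(t_0)=0\}$ is isotropic, and evaluation at $t$ is an isomorphism from it onto $V$ for $t=t_0$, hence for all $t$ near $t_0$. The proof of Proposition~\ref{prop:rosen} and the computation of $\Phi^*\hat g$ are local in $t$, so $\hat g$ is ECS near the slice $t=t_0$.

\subsection{The obstruction}

Now let $\dim V=2$, let $A\ne0$ be nilpotent and self-adjoint, and let $c\ne0$. A self-adjoint endomorphism of rank one is, up to sign, of the form $\langle w,\cdot\rangle w$; by nilpotency $w$ is null. So $A=\varepsilon\langle w,\cdot\rangle w$ with $\varepsilon=\pm1$. Let $w'$ be the null vector with $\langle w,w'\rangle=1$. The condition $CAC^{-1}=\lambda^2A$ means $Cw=\pm\lambda w$. As $C$ preserves the null line $\mathbb Rw$, it also preserves the other null line, so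
\begin{equation}\label{eq:C}
 Cw=\delta\lambda w,\qquad Cw'=\delta\lambda^{-1}w',\qquad\delta=\pm1 .
\end{equation}
Taking $\delta=1$ gives the one-parameter group required in Section~\ref{sec:method}. Let $G'$ be the group of all isometries $D_{\lambda,C}\circ h$ of $\hat M$ with $h\in H$, $\lambda>0$ and $C$ as in \eqref{eq:C}. By \eqref{eq:conj}, $H$ is normal in $G'$. Reading off the factor $\lambda$ by which $t$ is multiplied gives a homomorphism $\lambda:G'\to(0,\infty)$.

\begin{proposition}\label{prop:four}
For $n=4$, no subgroup $\Gamma\subset G'$ for which $\lambda(\Gamma)\subset(0,\infty)$ is discrete acts on $\hat M$ freely and properly discontinuously with compact quotient.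
\end{proposition}

The idea is as follows. Such a $\Gamma$ would contain a lattice $\Sigma$ in a $3$-dimensional group acting simply transitively on the slices $t=\mathrm{const}$, and an element that normalizes $\Sigma$ and scales $t$. Its action on $\Sigma$ would be an integral $3\times3$ matrix of determinant $\pm1$. The symplectic form determines the eigenvalues of this matrix up to sign, and they turn out to be incompatible with integrality.

We use a standard theorem of Malcev: a discrete subgroup $\Sigma$ of a simply connected nilpotent Lie group is contained in a unique connected closed subgroup $N$ with $N/\Sigma$ compact (its \emph{Malcev hull}), and $N$ is abelian if $\Sigma$ is. Also, a simply connected nilpotent Lie group has no nontrivial compact subgroups.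

\begin{proof}
Suppose that $\Gamma$ acts in this way.

\emph{Step 1: reduction to a lattice.} If $\lambda(\Gamma)$ were trivial, then $t$ would descend to a continuous map of the compact quotient onto $(0,\infty)$, which is impossible. Being discrete, $\lambda(\Gamma)$ is thus generated by some $\lambda_0>1$. Fix $\gamma\in\Gamma$ with $\lambda(\gamma)=\lambda_0$, and let $\Gamma_0=\Gamma\cap\ker\lambda$. The function $t$ induces a continuous map $\hat M/\Gamma\to(0,\infty)/\lambda_0^{\mathbb Z}$. Its fiber over the class of $t_0$ is compact, and it is the quotient by $\Gamma$ of the disjoint union of the slices $t=\lambda_0^kt_0$, $k\in\mathbb Z$. Since $\Gamma$ permutes these slices transitively, the fiber is the quotient of the single slice $\{t_0\}\times\mathbb R\times V\cong\mathbb R^3$ by $\Gamma_0$. (Without discreteness of $\lambda(\Gamma)$ there would be no such fibration.)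

If $\lambda=1$, then $C=\pm\mathrm{Id}$ by \eqref{eq:C}. So $\Sigma=\Gamma\cap H$ has index at most $2$ in $\Gamma_0$, and hence also acts cocompactly on each slice. It is normal in $\Gamma$. It acts freely and properly discontinuously, so it is discrete in $H$. Let $N\subset H$ be its Malcev hull. Both $N/\Sigma$ and the quotient of a slice by $\Sigma$ are closed aspherical manifolds with fundamental group $\Sigma$, so they are homotopy equivalent and have the same dimension: $\dim N=3$.

Write $N=Q\Sigma$ with $Q$ compact, and let $X,X'$ be compact subsets of a slice. If $\nu=k\sigma$ with $k\in Q$, $\sigma\in\Sigma$ maps a point of $X$ into $X'$, then $\sigma$ maps that point into $Q^{-1}X'$, which leaves only finitely many $\sigma$. So $N$ acts properly on each slice. Isotropy groups of a proper action are compact, hence trivial here, so $N$ acts freely. Its orbits have dimension $3$ and are therefore open in the slice; they are also closed, by properness. So $N$ is transitive on every slice.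

\emph{Step 2: the structure of $N$.} Let $\mathfrak n\subset\mathbb R\oplus\mathcal E$ be the Lie algebra of $N$. If $\mathfrak n\cap\mathbb R=0$, then $[\mathfrak n,\mathfrak n]\subset\mathfrak n\cap\mathbb R=0$, and $\mathfrak n$ projects injectively onto a $3$-dimensional isotropic subspace of the $4$-dimensional symplectic space $\mathcal E$, which is impossible. So $\mathfrak n=\mathbb R\oplus\mathcal L$ with $\dim\mathcal L=2$. By \eqref{eq:heis}, the $V$-components of the points in the $N$-orbit of $(t,0,0)$ are the values $u(t)$, $u\in\mathcal L$. So transitivity implies that $u\mapsto u(t)$ maps $\mathcal L$ onto $V$, for every $t>0$.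

Suppose that $\Omega|_{\mathcal L}\ne0$. Then $N$, and hence $\Sigma$, is not abelian, so $\Sigma\cap\mathbb R\supset[\Sigma,\Sigma]$ is nontrivial. Being discrete in $\mathbb R$, $\Sigma\cap\mathbb R$ is infinite cyclic. Conjugation by $\gamma$ maps it onto itself and, by \eqref{eq:conj}, acts on $\mathbb R$ as multiplication by $\lambda_0^{-1}>0$. Hence $\lambda_0=1$, a contradiction. So $\mathcal L$ is isotropic and $N$ is a vector group, in which $\Sigma\cong\mathbb Z^3$ is a lattice.

Conjugation by $\gamma$ preserves $\Sigma$, hence $N$ by uniqueness of the Malcev hull, and so gives an element of $GL(3,\mathbb Z)$ in a basis of $\Sigma$. Write $\gamma=D_{\lambda_0,C}\circ h$ and let $u_h$ be the $\mathcal E$-component of $h$. Since $h(r,u)h^{-1}=(r-2\Omega(u_h,u),u)$, this conjugation acts on $\mathbb R\subset\mathfrak n$ by $\lambda_0^{-1}$ and on $\mathfrak n/\mathbb R=\mathcal L$ by $\sigma$, where $(\sigma u)(t)=Cu(t/\lambda_0)$. In particular $\sigma\mathcal L=\mathcal L$.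

\emph{Step 3: eigenvalues.} Let $\mathcal E_0\subset\mathcal E$ be the space of solutions with values in $\mathbb Rw$. As $Aw=0$, it consists of the $xw$ with $\ddot x=ct^{-2}x$, so it is $2$-dimensional; it is isotropic since $w$ is null, and $\sigma$-invariant by \eqref{eq:C}. Sending $u=xw+yw'$ to $y$ identifies $\mathcal E/\mathcal E_0$ with the space of solutions of $\ddot y=ct^{-2}y$, and $\sigma$ acts on it by $y\mapsto\delta\lambda_0^{-1}y(\cdot/\lambda_0)$. The Wronskian $y_1\dot y_2-\dot y_1y_2$ is a constant determinant form on this plane, and replacing each $y_i$ by $y_i(\cdot/\lambda_0)$ multiplies it by $\lambda_0^{-1}$. Hence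
\[
 \det\big(\sigma|_{\mathcal E/\mathcal E_0}\big)=\lambda_0^{-2}\cdot\lambda_0^{-1}=\lambda_0^{-3}.
\]
We have $\mathcal L\ne\mathcal E_0$, since evaluation maps $\mathcal L$ onto $V$.

If $\mathcal L\cap\mathcal E_0=0$, then $\mathcal L\cong\mathcal E/\mathcal E_0$, and the conjugation by $\gamma$ on $\mathfrak n$ has determinant $\lambda_0^{-1}\lambda_0^{-3}=\lambda_0^{-4}\ne\pm1$, a contradiction.

So $\mathcal L\cap\mathcal E_0$ is a line, on which $\sigma$ acts by some real $\rho\ne0$. Since $\mathcal E_0$ is Lagrangian, $\Omega$ pairs $\mathcal E_0$ nondegenerately with $\mathcal E/\mathcal E_0$. The image of $\mathcal L$ in $\mathcal E/\mathcal E_0$ is a line and, as $\mathcal L$ is isotropic, it is the annihilator of $\mathcal L\cap\mathcal E_0$. The quotient of $\mathcal E/\mathcal E_0$ by this annihilator is paired with $\mathcal L\cap\mathcal E_0$, and $\sigma$ scales $\Omega$ by $\lambda_0^{-1}$. So $\sigma$ acts on that quotient by $\lambda_0^{-1}\rho^{-1}$, and on the annihilator by $\lambda_0^{-3}\cdot\lambda_0\rho=\lambda_0^{-2}\rho$. The conjugation by $\gamma$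 therefore has eigenvalues $\lambda_0^{-1},\rho,\lambda_0^{-2}\rho$ on $\mathfrak n$. Their product $\lambda_0^{-3}\rho^2$ is $\pm1$ and positive, so $\rho=\pm\lambda_0^{3/2}$. The eigenvalues are
\[
 x_0=\lambda_0^{-1},\qquad x_1=\pm\lambda_0^{3/2},\qquad x_2=\pm\lambda_0^{-1/2},\qquad\text{and}\quad x_2^2=x_0 .
\]

\emph{Step 4: contradiction.} The characteristic polynomial $\chi$ of this element of $GL(3,\mathbb Z)$ is monic and integral with constant term $\pm1$, so its only possible rational roots are $\pm1$. As $\lambda_0\ne1$, none of the $x_i$ is $\pm1$. So the cubic $\chi$ has no rational root and is irreducible; it is the minimal polynomial of $x_2$. Now $\chi(X^2)$ vanishes at $X=x_2$, because $\chi(x_2^2)=\chi(x_0)=0$. Hence $\chi(X)$ divides $\chi(X^2)$, that is, the square of every root of $\chi$ is a root of $\chi$. But then $x_0,x_0^2,x_0^4,\dots$ are infinitely many distinct roots, as $0<x_0<1$, a contradiction.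
\end{proof}

Proposition~\ref{prop:four} concerns only the models $\hat M$ and the groups described. Whether a compact locally homogeneous ECS manifold of dimension four exists is not decided here.

\begin{thebibliography}{9}
\bibitem{DT} Andrzej Derdzinski and Ivo Terek, \emph{Compact locally homogeneous manifolds with parallel Weyl tensor}, arXiv:2306.01600 (2023).
\end{thebibliography}

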